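# Splitting the erasures: identification over the Gaussian channel with two constant error probabilities

## 1. Polynomials over $\mathbb F_5$ and a channel that erases

A sender may transmit one of 25 symbols, the pairs $(l,c)\in\mathbb F_5\times\mathbb F_5$, and for the moment there is no noise. If the receiver must recover the message, there can be at most 25 messages. Suppose the receiver wants less: it has one particular message in mind and asks only "was it this one, yes or no?".

Take as messages the 125 polynomials $f(t)=a_0+a_1t+a_2t^2$ over $\mathbb F_5$. To send $f$, the sender draws $l\in\mathbb F_5$ uniformly and transmits $(l,f(l))$. A receiver interested in $f$ answers yes exactly when the received pair lies on the graph $\mathcal D_f=\{(l,f(l)):l\in\mathbb F_5\}$. If $f$ was sent, the answer is always yes. If $g\ne f$ was sent, the answer is yes only when $f(l)=g(l)$; the nonzero polynomial $f-g$ has degree at most 2, hence at most 2 roots, so a wrong yes has probability at most $2/5$. For $f=t^2$ and $g=t$ the roots are $0$ and $1$, and the probability is exactly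 $2/5$. So 25 symbols serve 125 messages, at the price of a false-alarm probability that does not vanish.

Now let the channel replace the symbol by a question mark with probability $\frac12$. On a question mark the receiver knows nothing; let it answer yes with some probability $\theta$. The probability of missing the true message is $\frac12(1-\theta)$, and the probability of a false alarm is at most $\frac12\theta+\frac12\cdot\frac25=\frac12\theta+\frac15$. For $\theta=0,\frac12,1$ the pairs (miss, bound on false alarm) are
$$\big(\tfrac12,\tfrac15\big),\qquad \big(\tfrac14,\tfrac9{20}\big),\qquad \big(0,\tfrac7{10}\big).$$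
The sum is $\frac7{10}$ each time, that is, the erasure probability $\frac12$ plus the overlap contribution $\frac15$. The parameter $\theta$ only decides which of the two errors pays for the erasures.

Nobody can pay less than $\frac12$ in total. Let the receiver for $f$ accept each output $y$ with any probability $\varphi_f(y)$. The question mark contributes the same amount $\frac12\varphi_f(?)$ to the probability of a yes under $f$ and under $g$, so these two probabilities differ by at most $\frac12$. If misses have probability at most $\varepsilon$ and false alarms at most $\delta$, then $1-\varepsilon-\delta\le\frac12$. So for erasures only the sum $\varepsilon+\delta$ matters.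

It is important here that the failure is flagged. Replace the question mark by a uniformly random one of the 25 symbols. With the same sets $\mathcal D_f$ the miss probability is now $\frac12\cdot\frac{20}{25}=\frac25$, and the false-alarm probability is at most $\frac12\cdot\frac25+\frac12\cdot\frac15=\frac3{10}$. The effect is that of $\theta=\frac15$: a random symbol lands on a graph with probability $1/5$. But this $\theta$ is no longer at the receiver's disposal, being fixed by the height 5 of the grid. To make overlaps rare we shall need a tall grid, and then this frozen $\theta$ is close to $0$.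

Replace the erasing channel by Gaussian noise. For large blocklength $n$, transmission codes with about $\exp(n\mathrm C+z\sqrt{n\mathrm V})$ codewords, with $\mathrm C,\mathrm V$ as defined below, fail with probability about $\Phi(z)$, where $\Phi$ is the standard normal distribution function. If the failures can be flagged, the example suggests that an identification code needs only $\Phi(z)\approx\varepsilon+\delta$, where transmission with error $\varepsilon$ needs $\Phi(z)\approx\varepsilon$. Is this right, and is it the best possible?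

## 2. Identification codes with two constant error probabilities

Fix an input power $P>0$. For blocklength $n$ the channel $W^n$ maps $x\in\mathbb R^n$ to $Y=x+Z$, where $Z$ has i.i.d. $\mathcal N(0,1)$ entries. Inputs must satisfy $\|x\|^2\le nP$. All logarithms are natural. For a probability distribution $Q$ on inputs, $QW^n$ is the induced output distribution.

**Definition (identification code).** An $(n,N,\varepsilon,\delta)$-ID code consists of probability distributions $Q_1,\dots,Q_N$ on $\{x:\|x\|^2\le nP\}$ (random encoders) and measurable sets $\mathcal D_1,\dots,\mathcal D_N\subseteq\mathbb R^n$ such that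
$$Q_jW^n(\mathcal D_j^c)\le\varepsilon\ \text{ for all }j\quad\text{(type I)},\qquad Q_kW^n(\mathcal D_j)\le\delta\ \text{ for all }k\ne j\quad\text{(type II)}.$$
$N^*(\varepsilon,\delta|W^n)$ is the largest $N$ for which such a code exists.

The sets $\mathcal D_j$ may overlap, as the graphs did in Section 1. A code with stochastic decoders has measurable functions $\varphi_j:\mathbb R^n\to[0,1]$ in place of the indicators $1_{\mathcal D_j}$; the number $\theta$ in Section 1 was one value of such a function. Put
$$\mathrm C=\mathrm C(P)=\tfrac12\log(1+P),\qquad \mathrm V=\mathrm V(P)=\frac{P(P+2)}{2(P+1)^2},\qquad \mathrm Q(x)=\int_x^\infty\frac{e^{-t^2/2}}{\sqrt{2\pi}}\,dt,\qquad \Phi=1-\mathrm Q .$$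
Since $\Phi(-x)=\mathrm Q(x)$, we have $\Phi^{-1}(s)=-\mathrm Q^{-1}(s)$ for $0<s<1$.

The background is this: when the type-II error vanishes, the second-order expansion of $\log\log N^*$ is known to have the same form as for transmission, namely $n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon)+\mathrm O(\log n)$. The problem treated here is taken from Zhicheng Liu, Yuan Li, Huazi Zhang, Jun Wang, Guiying Yan, Zhiming Ma, "Second-Order Identification Capacity of AWGN Channels", arXiv:2404.13685 (2024). It asks for the second-order behavior when $\varepsilon$ and $\delta$ are both positive constants with $\varepsilon+\delta<1$.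

**Theorem 1.** Fix $P>0$, $\tau\in(0,\frac12)$. There are $n_0,K$ depending only on $(P,\tau)$ such that for all $n\ge n_0$ and all $\varepsilon,\delta$ with $\tau\le\varepsilon+\delta\le1-\tau$:

(a) (Converse) For all $\varepsilon,\delta\ge0$,
$$\log\log N^*(\varepsilon,\delta|W^n)\le n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)+2\log n+\log\log n+K,$$
even if stochastic decoders are allowed.

(b) (Achievability) If $\min(\varepsilon,\delta)\ge e^{-\sqrt n}$, then with $\nu:=\min\{\varepsilon,\delta,n^{-1/2}\}$,
$$\log\log N^*(\varepsilon,\delta|W^n)\ge n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)-3\log\tfrac1\nu-\tfrac12\log n-K,$$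
with deterministic decoding sets and all encoders supported in $\{nP-P\le\|x\|^2\le nP\}$.

**Corollary 2.** For fixed $\varepsilon,\delta>0$ with $\varepsilon+\delta<1$,
$$\log\log N^*(\varepsilon,\delta|W^n)=n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)+\mathrm O(\log n),$$
with remainder between $-2\log n-K$ and $2\log n+\log\log n+K$ for $n$ large. In particular the liminf and limsup of $(\log\log N^*(\varepsilon,\delta|W^n)-n\mathrm C)/\sqrt n$ coincide and equal $-\sqrt{\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)$.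

To derive the corollary from Theorem 1, take $\tau=\frac12\min(\varepsilon+\delta,\,1-\varepsilon-\delta)$. For $n$ large, $\nu=n^{-1/2}$ and $\min(\varepsilon,\delta)\ge e^{-\sqrt n}$, and $3\log\frac1\nu+\frac12\log n=2\log n$.

So the second-order term depends on $(\varepsilon,\delta)$ only through the sum, and it is strictly larger than the transmission term $-\sqrt{\mathrm V}\,\mathrm Q^{-1}(\varepsilon)$, because $\mathrm Q^{-1}$ is strictly decreasing. With $\varepsilon=\delta=\frac14$, for instance, $\mathrm Q^{-1}(\frac12)=0$ and there is no $\sqrt n$ term at all.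

**Theorem 3.**

1. *Varying errors.* If $\varepsilon_n,\delta_n>0$, $\varepsilon_n+\delta_n\to s\in(0,1)$ and $\log\frac1{\min(\varepsilon_n,\delta_n)}=o(\sqrt n)$, then $\big(\log\log N^*(\varepsilon_n,\delta_n|W^n)-n\mathrm C\big)/\sqrt n\to-\sqrt{\mathrm V}\,\mathrm Q^{-1}(s)$. This includes subexponentially (in $\sqrt n$) vanishing type-II *or* type-I error.
2. *Boundary cases.* For every $n$: if $\varepsilon,\delta\ge0$ and $\varepsilon+\delta\ge1$, then $N^*=\infty$; if $\varepsilon,\delta\ge0$, $\varepsilon+\delta<1$ and $\varepsilon=0$ or $\delta=0$, then $N^*=1$.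
3. *Equal-power inputs.* For fixed $\varepsilon,\delta>0$, $\varepsilon+\delta<1$, the expansion with $\mathrm O(\log n)$ remainder also holds if inputs must satisfy $\|x\|^2=nP$.

The boundary cases can be settled at once, and they show what the constraint $\varepsilon+\delta<1$ means.

**Proof of Theorem 3, part 2.** Let $\varepsilon+\delta\ge1$. Since $\mathcal N(0,I_n)$ has no atoms, there is a measurable $\mathcal D$ (a half-space, $\emptyset$ or $\mathbb R^n$) with $W^n(\mathcal D|0)=\max(0,1-\varepsilon)\le\delta$. For any $N$ let every $Q_j$ be the point mass at $0$ and every $\mathcal D_j=\mathcal D$. The type-I error is $1-\max(0,1-\varepsilon)\le\varepsilon$ and the type-II error is at most $\delta$. The messages are not told apart at all, yet the definition is satisfied, so $N^*=\infty$.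

Let $\varepsilon+\delta<1$. Every $Q_jW^n$ has a strictly positive Lebesgue density, so all of them have the same null sets. Suppose $N\ge2$. If $\varepsilon=0$, then $\mathcal D_1^c$ is null, so $Q_2W^n(\mathcal D_1)=1>\delta$, a contradiction. If $\delta=0$, then $Q_2W^n(\mathcal D_1)=0$, so $\mathcal D_1$ is null and $Q_1W^n(\mathcal D_1^c)=1>\varepsilon$, a contradiction. A code with $N=1$ exists: take $\mathcal D_1=\mathbb R^n$. $\square$

## 3. Information density and its normal approximation

Let $w(y|x)$ be the density of $\mathcal N(x,I_n)$, let $q$ be the density of $\mathcal N(0,(1+P)I_n)$, and define the information density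
$$i(x;y)=\log\frac{w(y|x)}{q(y)} .$$
The density $q$ is the output density when the input is $\mathcal N(0,PI_n)$. Large values of $i(x;y)$ say that $y$ is explained much better by $x$ than by a generic input. From the two Gaussian densities, with $Y=x+Z$,
$$i(x;Y)=n\mathrm C-\tfrac12\|Z\|^2+\frac{\|x+Z\|^2}{2(1+P)}=n\mathrm C+\frac{\|x\|^2+2\langle x,Z\rangle-P\|Z\|^2}{2(1+P)} .\tag{1}$$

By rotation invariance of $Z$, the law of $(\langle x,Z\rangle,\|Z\|^2)$ depends only on $\|x\|$. Put $r=\|x\|/\sqrt n$ and replace $x$ by $(r,\dots,r)$: then $i(x;Y)$ is distributed as a sum of $n$ i.i.d. terms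
$$\mathrm C+\frac{r^2+2rZ_1-PZ_1^2}{2(1+P)} .$$
Write $\|x\|^2=n(P-\Delta)$ with $0\le\Delta\le P$. Since $\mathbb E\|Z\|^2=n$, $\operatorname{Var}\|Z\|^2=2n$, and $\langle x,Z\rangle$ is uncorrelated with $\|Z\|^2$, the mean and variance of $i(x;Y)$ are
$$m_x=n\mathrm C-\frac{n\Delta}{2(1+P)},\qquad \sigma_x^2=\frac{4\|x\|^2+2nP^2}{4(1+P)^2}=n\mathrm V-\frac{n\Delta}{(1+P)^2}.\tag{2}$$
For $\Delta=0$ the variance is $n\frac{4P+2P^2}{4(1+P)^2}=n\mathrm V$, which explains the formula for $\mathrm V$.

*Example.* Let $P=1$, so $\mathrm C=\frac12\log2$ and $\mathrm V=\frac38$. At full power, $i(x;Y)$ has mean $n\mathrm C$ and variance $\frac{4n+2n}{16}=\frac{3n}8$. At $x=0$ it has mean $n\mathrm C-\frac n4$ and variance $\frac{2n}{16}=\frac n8$. Lowering the power lowers the mean and the variance together, and we shall have to see which effect wins.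

The Berry–Esseen theorem says that for i.i.d. terms with variance $s^2>0$ and third absolute central moment $\rho$, the distribution function of the normalized sum of $n$ terms differs from $\Phi$ by at most an absolute constant times $\rho s^{-3}n^{-1/2}$. Here the per-letter variance is at least $\frac{P^2}{2(1+P)^2}>0$, and the per-letter third absolute central moment is a continuous function of $r\in[0,\sqrt P]$, hence bounded. So there is $B=B(P)$ with
$$\Big|\Pr[i(x;Y)\le\gamma]-\Phi\Big(\frac{\gamma-m_x}{\sigma_x}\Big)\Big|\le\frac B{\sqrt n}\qquad\text{for all }\gamma\in\mathbb R,\ \|x\|^2\le nP.\tag{3}$$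

One more textbook fact concerns total variation, $\sup_A|\mu(A)-\mu'(A)|$. For $\mathcal N(x,I_n)$ and $\mathcal N(x',I_n)$ with $d=\|x-x'\|$, rotate so that the means differ in one coordinate only. The best $A$ is the half-space on one side of the midpoint, and the distance is
$$\Phi(d/2)-\Phi(-d/2)=2\Phi(d/2)-1\le\frac d{\sqrt{2\pi}},\tag{4}$$
because the normal density is at most $1/\sqrt{2\pi}$. For densities $f,g$ of probability measures and measurable $0\le\varphi\le1$, the difference $|\int\varphi(f-g)|$ is at most the total variation distance; for arbitrary integrable $f,g$ it is at most $\|f-g\|_1$.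

From here on, "$n$ large" and the constants $K,K_1,K_2,\dots$ depend only on $(P,\tau)$. We shall meet numbers $z=\Phi^{-1}(p)$ with $p\in[\tau/2,1-\tau/2]$. They satisfy $|z|\le z_0:=\mathrm Q^{-1}(\tau/2)$, and $\Phi^{-1}$ is Lipschitz on this interval.

## 4. Upper bound: covering only the low-density part of the output

**The noiseless case.** Let the channel be the identity on $K_0$ symbols. Draw $X_1,\dots,X_M$ i.i.d. from $Q_j$. The empirical frequency of the symbol $y$ has mean $Q_j(y)$ and variance at most $Q_j(y)/M$, so its expected $\ell_1$ distance to $Q_j$ is at most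
$$\sum_y\sqrt{Q_j(y)/M}\le\sqrt{K_0/M}.$$
Hence some $M$-tuple of symbols has empirical distribution within $\sqrt{K_0/M}$ of $Q_j$. There are at most $K_0^M$ tuples. If $N>K_0^M$, two messages $j\ne k$ share a tuple, and the total variation distance of $Q_j$ and $Q_k$, half the $\ell_1$ distance, is at most $\sqrt{K_0/M}$. But the test $\mathcal D_j$ separates $Q_j$ from $Q_k$ by at least $1-\varepsilon-\delta$. So $N\le K_0^M$ as soon as $M>K_0/(1-\varepsilon-\delta)^2$: up to smaller terms, $\log\log N\le\log K_0$.

**Where the same argument for the Gaussian channel loses.** One would approximate each $Q_jW^n$ by the output of $M$ equally likely inputs. The variance estimate works on the part of the output where $i\le\gamma$, with $e^\gamma$ in the role of $K_0$. The rest has mass at most $t=\sup_x\Pr[i(x;Y)>\gamma]$ and is not controlled, so the approximation error in total variation is bounded by $t$ plus a small term. If $j$ and $k$ share a tuple, the triangle inequality gives $1-\varepsilon-\delta\le2t+\text{small}$. This is contradictory only if $t<\frac12(1-\varepsilon-\delta)$,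 that is, $\Pr[i\le\gamma]>\frac12(1+\varepsilon+\delta)$. The resulting bound has $\mathrm Q^{-1}\big(\frac{1+\varepsilon+\delta}2\big)$ in place of $\mathrm Q^{-1}(\varepsilon+\delta)$, because the uncontrolled mass was paid for twice.

It need be paid for only once. Do not approximate the output laws; approximate only their parts with $i\le\gamma$. We want to bound $\int\varphi_jQ_jw$ from above. The uncontrolled mass of $Q_j$ costs at most $t$. The controlled part of $Q_j$ may be replaced by that of $Q_k$, and the latter is at most the full output density of $Q_k$, so the uncontrolled mass of $Q_k$ is simply added for free.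

**Proof of Theorem 1(a).** Let $(Q_j,\varphi_j)_{j=1}^N$ be an ID code with stochastic decoders. With $Qw(y)=\int w(y|x)\,Q(dx)$, this means $\int\varphi_jQ_jw\ge1-\varepsilon$ and $\int\varphi_jQ_kw\le\delta$ for $k\ne j$.

**Step 1: the threshold.** We choose $\gamma$ as small as we can such that for every admissible input, the event $i\le\gamma$ has probability slightly above $\varepsilon+\delta$. Let
$$z=\Phi^{-1}\Big(\varepsilon+\delta+\frac{4+B}{\sqrt n}\Big),\qquad\gamma=n\mathrm C+\sqrt{n\mathrm V}\,z .$$
For $n$ large the argument of $\Phi^{-1}$ lies in $[\tau,1-\tau/2]$, so $|z|\le z_0$. We claim that for $n$ large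
$$\frac{\gamma-m_x}{\sigma_x}\ge z\qquad\text{for all }\|x\|^2\le nP.$$
By (2) this is equivalent to $\sqrt{n\mathrm V}\,z+\frac{n\Delta}{2(1+P)}\ge z\sigma_x$. If $z\ge0$, it holds because $\sigma_x\le\sqrt{n\mathrm V}$. If $z<0$, we need $\frac{n\Delta}{2(1+P)}\ge|z|(\sqrt{n\mathrm V}-\sigma_x)$. Now
$$\sqrt{n\mathrm V}-\sigma_x=\frac{n\mathrm V-\sigma_x^2}{\sqrt{n\mathrm V}+\sigma_x}=\frac{n\Delta/(1+P)^2}{\sqrt{n\mathrm V}+\sigma_x}\le\frac{\sqrt n\,\Delta}{(1+P)^2\sqrt{\mathrm V}},\tag{5}$$
so the inequality holds once $\sqrt n\ge\frac{2z_0}{(1+P)\sqrt{\mathrm V}}$. In words: lowering the power costs order $n\Delta$ in the mean and only order $\sqrt n\,\Delta$ in the standard deviation, so the mean wins. With (3),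
$$\Pr[i(x;Y)\le\gamma]\ge\Phi(z)-\frac B{\sqrt n}=\varepsilon+\delta+\frac4{\sqrt n}\qquad\text{for all }\|x\|^2\le nP.\tag{6}$$

**Step 2: a finite set of inputs.** Pigeonhole needs finitely many tuples, so we quantize the inputs. Let $\zeta(x)$ truncate each coordinate of $x$ toward $0$ to a multiple of $1/n$. Then $\|\zeta(x)\|\le\|x\|$ and $\|x-\zeta(x)\|\le\sqrt{n\cdot n^{-2}}=n^{-1/2}$. Let $G$ be the image of $\{\|x\|^2\le nP\}$ under $\zeta$; it lies in the same ball. Each coordinate is a multiple of $1/n$ in $[-\sqrt{nP},\sqrt{nP}]$, so $|G|\le(2n\sqrt{nP}+1)^n$. Then $\log|G|\le n\log\big(n^{3/2}(2\sqrt P+1)\big)$, and for $n$ large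
$$\log\log|G|\le\log n+\log\log n+K_1.$$
Let $\hat Q_j$ be the image of $Q_j$ under $\zeta$, a distribution on $G$. By (4), moving one input from $x$ to $\zeta(x)$ changes the probability of acceptance by at most $\frac1{\sqrt{2\pi}}n^{-1/2}\le\frac1{2\sqrt n}$. Averaging over $x\sim Q_j$, for every measurable $0\le\varphi\le1$,
$$\Big|\int\varphi\,Q_jw-\int\varphi\,\hat Q_jw\Big|\le\frac1{2\sqrt n}.\tag{7}$$

**Step 3: partial soft covering.** We now replace the low part of each output law by an average over few inputs. Let
$$w_{\rm lo}(y|x)=w(y|x)\,1\{i(x;y)\le\gamma\},\qquad\text{so that } w_{\rm lo}\le e^\gamma q .$$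
Let $M=\lceil ne^\gamma\rceil$ and draw $X_1,\dots,X_M$ i.i.d. from $\hat Q_j$. For fixed $y$ the average $\frac1M\sum_mw_{\rm lo}(y|X_m)$ has mean $\hat Q_jw_{\rm lo}(y)$ and variance at most $\frac1M\mathbb E\,w_{\rm lo}(y|X_1)^2\le\frac{e^\gamma}Mq(y)\,\hat Q_jw_{\rm lo}(y)$, using $w_{\rm lo}^2\le e^\gamma q\,w_{\rm lo}$. The mean absolute deviation is at most the standard deviation, so
$$\mathbb E\int\Big|\frac1M\sum_{m=1}^Mw_{\rm lo}(y|X_m)-\hat Q_jw_{\rm lo}(y)\Big|dy\le\sqrt{\frac{e^\gamma}M}\int\sqrt{q\cdot\hat Q_jw_{\rm lo}}\,dy\le\sqrt{\frac{e^\gamma}M}\le\frac1{\sqrt n}.$$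
The middle inequality is Cauchy–Schwarz with $\int q=1$ and $\int\hat Q_jw_{\rm lo}\le1$. Hence for each $j$ there is a tuple $g^{(j)}\in G^M$ whose average $\frac1M\sum_mw_{\rm lo}(\cdot|g_m^{(j)})$ is within $n^{-1/2}$ of $\hat Q_jw_{\rm lo}$ in $L^1$.

**Step 4: pigeonhole, with the tail paid once.** This step shows $N\le|G|^M$. Suppose $N>|G|^M$. Then $g^{(j)}=g^{(k)}$ for some $j\ne k$, and $\|\hat Q_jw_{\rm lo}-\hat Q_kw_{\rm lo}\|_1\le2/\sqrt n$. Put $t=\sup_{\|x\|^2\le nP}\Pr[i(x;Y)>\gamma]$. Using in turn the type-I condition with (7), the splitting $w=w_{\rm lo}+(w-w_{\rm lo})$, the collision, $w_{\rm lo}\le w$, and (7) with the type-II condition,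
$$\begin{aligned}
1-\varepsilon&\le\frac1{2\sqrt n}+\int\varphi_j\hat Q_jw\le\frac1{2\sqrt n}+\int\varphi_j\hat Q_jw_{\rm lo}+t\\
&\le\frac1{2\sqrt n}+\frac2{\sqrt n}+\int\varphi_j\hat Q_kw_{\rm lo}+t\le\frac1{2\sqrt n}+\frac2{\sqrt n}+\int\varphi_j\hat Q_kw+t\\
&\le\frac3{\sqrt n}+\delta+t .
\end{aligned}$$
By (6), $t\le1-\varepsilon-\delta-\frac4{\sqrt n}$, so the right side is at most $1-\varepsilon-\frac1{\sqrt n}$, a contradiction.

**Step 5: the count.** It remains to take logarithms. For $n$ large $\gamma>0$, hence $M\le2ne^\gamma$, and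
$$\log\log N\le\log M+\log\log|G|\le\gamma+2\log n+\log\log n+K_2 .$$
Since $\Phi^{-1}$ is Lipschitz on $[\tau/2,1-\tau/2]$, $z\le-\mathrm Q^{-1}(\varepsilon+\delta)+K_3/\sqrt n$, and so $\gamma\le n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)+K_3\sqrt{\mathrm V}$. This is Theorem 1(a). $\square$

## 5. Lower bound: an erasure code whose erasure region is shared out

The plan follows Section 1. We need many codewords $x_m$ with disjoint cells $E_m$, so that a codeword's output falls in its own cell, or in a leftover region $R$ (the question mark), and almost never in a foreign cell. Then we place the codewords on a tall grid and use functions in place of polynomials.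

The straightforward ways to treat $R$ are to reject on all of it or to accept on all of it. Rejecting forces $\Pr[R]\lesssim\varepsilon$ and gives the second-order term with $\mathrm Q^{-1}(\varepsilon)$; accepting forces $\Pr[R]\lesssim\delta$ and gives $\mathrm Q^{-1}(\delta)$. Neither uses both errors. A decoder accepting on $R$ with probability $\theta\approx\delta/(\varepsilon+\delta)$ would use both, but the decoding sets are deterministic. So we need a fixed set $A\subseteq R$ that captures the fraction $\theta$ of $R$ simultaneously under every codeword. The tool is the following classical theorem.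

**Lyapunov's convexity theorem** (A. Lyapunov, 1940). The range of a finite-dimensional atomless vector measure is convex.

*Example.* On $[0,1]$ take the two measures $dy$ and $2y\,dy$, both of total mass 1. Convexity of the range promises a set of measure $\frac12$ under both. Here one can be found by hand: $[a,a+\frac12]$ has second measure $(a+\frac12)^2-a^2=a+\frac14$, so $a=\frac14$ works and the set is $[\frac14,\frac34]$.

**Proof of Theorem 1(b).** In Steps 1 to 3 the numbers $\gamma\in\mathbb R$, $M\ge1$ and $\theta\in[0,1]$ are arbitrary; $\gamma$ and $M$ are fixed in Step 4 and $\theta$ in Step 6.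

**Step 1: inputs in a thin shell.** We want random inputs that obey the power constraint, use nearly full power, and whose output density is not much larger than $q$. Let $S_n=\{x:nP-P\le\|x\|^2\le nP\}$ and let $P_X$ be $\mathcal N(0,PI_n)$ conditioned on $S_n$. The unconditioned probability of $S_n$ is $\Pr[n-1\le\chi^2_n\le n]$. For $n\ge2$ the $\chi_n^2$ density $f$ decreases on $[n-2,\infty)$, so this is at least
$$f(n)=\frac{n^{n/2-1}e^{-n/2}}{2^{n/2}\Gamma(n/2)} .$$
Stirling's formula $\Gamma(n/2)\sim\sqrt{2\pi}\,(n/2)^{(n-1)/2}e^{-n/2}$ gives $\sqrt n\,f(n)\to(4\pi)^{-1/2}$. So the probability of $S_n$ is at least $\frac1{\kappa\sqrt n}$ for an absolute constant $\kappa$. Conditioning multiplies the input density by at most $\kappa\sqrt n$. Since $\mathcal N(0,PI_n)$ induces the output density $q$, the output density $p_Y$ induced by $P_X$ satisfies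
$$p_Y\le\kappa\sqrt n\,q .\tag{8}$$

**Step 2: the erasure code.** This step produces codewords whose outputs rarely pass the threshold test of a foreign codeword. Draw $X_1,\dots,X_{2M}$ i.i.d. from $P_X$ and let
$$u_m=W^n\Big(\bigcup_{l\ne m}\{y:i(X_l;y)>\gamma\}\,\Big|\,X_m\Big).$$
Let $Y$ be the output generated from $X_m$. For $l\ne m$, $X_l$ is independent of $Y$, and $Y$ has density $p_Y$. By (8) and Markov's inequality applied to $w(y|X_l)$ for fixed $y$,
$$\begin{aligned}
\Pr[i(X_l;Y)>\gamma]&=\int p_Y(y)\,P_X\{x:w(y|x)>e^\gamma q(y)\}\,dy\\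
&\le\kappa\sqrt n\int q(y)\,P_X\{x:w(y|x)>e^\gamma q(y)\}\,dy\\
&\le\kappa\sqrt n\,e^{-\gamma}\int\!\!\int w(y|x)\,P_X(dx)\,dy=\kappa\sqrt n\,e^{-\gamma}.
\end{aligned}$$
By the union bound $\mathbb E\,u_m\le2M\kappa\sqrt n\,e^{-\gamma}$, so some realization has $\frac1{2M}\sum_mu_m\le2M\kappa\sqrt n\,e^{-\gamma}$. Fix it. By Markov's inequality at least $M$ of the $2M$ indices satisfy
$$u_m\le u:=4M\kappa\sqrt n\,e^{-\gamma}.$$
Keep $M$ of these; deleting codewords only decreases the remaining $u_m$. Call the kept codewords $x_1,\dots,x_M\in S_n$ and define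
$$E_m=\{y:i(x_m;y)>\gamma,\ i(x_l;y)\le\gamma\ \text{for all }l\ne m\},\qquad R=\Big(\bigcup_mE_m\Big)^c .$$
The sets $E_m$ are disjoint. Put $F(\gamma)=\sup_{x\in S_n}\Pr[i(x;Y)\le\gamma]$. The union of the $E_l$ with $l\ne m$ is contained in $\bigcup_{l\ne m}\{i(x_l;\cdot)>\gamma\}$. Moreover $R\subseteq E_m^c$, and $y\notin E_m$ means $i(x_m;y)\le\gamma$ or $i(x_l;y)>\gamma$ for some $l\ne m$. Hence, for all $m$,
$$W^n\Big(\bigcup_{l\ne m}E_l\Big|x_m\Big)\le u,\qquad W^n(R|x_m)\le F(\gamma)+u .\tag{9}$$

**Step 3: splitting the erasure region.** We find one set that takes the fraction $\theta$ of $R$ under all codewords at once. The $M$ measures $W^n(\,\cdot\cap R\,|x_m)$ are finite, and they are atomless because they have Lebesgue densities. By Lyapunov's theorem the range of the vector measure they form is convex. It contains $0$ and the point $(W^n(R|x_m))_{m}$, hence also $\theta$ times that point. So there is a measurable $A\subseteq R$ with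
$$W^n(A|x_m)=\theta\,W^n(R|x_m)\qquad\text{for all }m .\tag{10}$$

*Remark.* An approximate form of (10) can be seen directly. Let $A_k$ be the set of $y\in R$ for which the fractional part of $ky_1$ is less than $\theta$, a family of thin stripes. For every integrable $h$ on $\mathbb R^n$, the integral of $h$ over all stripes converges to $\theta\int h$ as $k\to\infty$: for indicators of boxes this is clear, and linear combinations of these are dense in $L^1$. Applied to $h=w(\cdot|x_m)1_R$ for the finitely many $m$, this gives $W^n(A_k|x_m)\to\theta\,W^n(R|x_m)$ for all $m$. The proof uses the exact statement (10).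

**Step 4: fixing $\gamma$ and $M$.** The aim is an erasure probability just below $\varepsilon+\delta$ and an undetected error $u$ at most $\nu/4$. Let
$$p=\varepsilon+\delta-\frac{1+B}{\sqrt n},\qquad z=\Phi^{-1}(p).$$
For $n$ large $p\in[\tau/2,1-\tau]$, so $|z|\le z_0$. For $x\in S_n$ we have $0\le n\Delta\le P$, so (2) and the first part of (5) give
$$m_x\ge n\mathrm C-\frac P{2(1+P)}\ge n\mathrm C-\frac12,\qquad 0\le\sqrt{n\mathrm V}-\sigma_x\le\frac P{(1+P)^2\sqrt{n\mathrm V}} .$$
Hence $m_x+\sigma_xz\ge n\mathrm C-\frac12+\sqrt{n\mathrm V}\,z-K_4$ with $K_4=\frac{z_0P}{(1+P)^2\sqrt{\mathrm V}}$. Put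
$$\gamma=n\mathrm C+\sqrt{n\mathrm V}\,z-\tfrac12-K_4 .$$
Then $\gamma\le m_x+\sigma_xz$ for all $x\in S_n$, and (3) gives
$$F(\gamma)\le\Phi(z)+\frac B{\sqrt n}=\varepsilon+\delta-\frac1{\sqrt n}\le\varepsilon+\delta-\nu .\tag{11}$$
By the Lipschitz property $z\ge-\mathrm Q^{-1}(\varepsilon+\delta)-K_5/\sqrt n$, so
$$\gamma\ge n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)-K_6 .\tag{12}$$
Finally let
$$M=\Big\lfloor\frac{\nu e^\gamma}{16\kappa\sqrt n}\Big\rfloor,\qquad\text{so that}\qquad u=4M\kappa\sqrt n\,e^{-\gamma}\le\frac\nu4 .$$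

**Step 5: functions with small agreement.** These replace the polynomials of Section 1. Let
$$\lambda=\frac\nu4,\qquad b=\lceil e^3/\lambda\rceil,\qquad L=\lfloor M/b\rfloor,\qquad N=\lfloor e^{\lambda L}\rfloor .$$
We first check that these numbers are usable. By hypothesis, and because $n^{-1/2}\ge e^{-\sqrt n}$, we have $\nu\ge e^{-\sqrt n}$. For $n$ large, $\gamma\ge n\mathrm C-z_0\sqrt{n\mathrm V}-\frac12-K_4\ge n\mathrm C/2$. Also $b\le2e^3/\lambda=8e^3/\nu$. The factor $e^{n\mathrm C/2}$ dominates every fixed power of $1/\nu\le e^{\sqrt n}$ and of $n$, so for $n$ large $\frac{\nu e^\gamma}{16\kappa\sqrt n}\ge1$ and $M\ge b$, whence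
$$M\ge\frac{\nu e^\gamma}{32\kappa\sqrt n},\qquad L\ge\frac M{2b}\ge\frac12,\ \text{ so } L\ge1,\qquad \lambda L\ge2\log2 .\tag{13}$$

Let $f_1,\dots,f_N:[L]\to[b]$ be independent and uniformly random, where $[L]=\{1,\dots,L\}$. For $j\ne k$ and $k_0=\lceil\lambda L\rceil$, the probability that $f_j$ and $f_k$ agree in at least $k_0$ places is at most
$$\binom L{k_0}b^{-k_0}\le\Big(\frac{eL}{k_0b}\Big)^{k_0}\le\Big(\frac e{\lambda b}\Big)^{k_0}\le e^{-2k_0}\le e^{-2\lambda L},$$
because $k_0\ge\lambda L$ and $\lambda b\ge e^3$. There are at most $N^2/2$ pairs, and $\frac{N^2}2e^{-2\lambda L}\le\frac12<1$. So some realization has every pair agreeing in at most $k_0-1<\lambda L$ places. Fix it.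

**Step 6: the ID code and its errors.** Now the parts are put together. Rename $Lb\le M$ of the codewords as $x_{l,c}$ with $l\in[L]$, $c\in[b]$, with cells $E_{l,c}$. Let $Q_j$ be uniform on the $L$ indices $(l,f_j(l))$, and let
$$\mathcal D_j=A\cup\bigcup_{l=1}^LE_{l,f_j(l)} .$$

*Type I.* Suppose the codeword with index $m=(l,f_j(l))$ is sent. If $y\notin\mathcal D_j$, then $y\in R\setminus A$ or $y\in E_{m'}$ for some $m'\ne m$, where $m'$ ranges over all $M$ codewords. By (9), (10) and $u\le\nu/4$,
$$Q_jW^n(\mathcal D_j^c)\le(1-\theta)\Big(F(\gamma)+\frac\nu4\Big)+\frac\nu4 .$$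

*Type II.* Let $k\ne j$. A fraction less than $\lambda$ of the indices of $Q_k$ are also indices of $Q_j$. If $m$ is any other index of $Q_k$, then $E_m$ is not among the cells of $\mathcal D_j$, so $y\in\mathcal D_j$ implies $y\in A$ or $y\in E_{m'}$ with $m'\ne m$. Hence
$$Q_kW^n(\mathcal D_j)\le\lambda+\theta\Big(F(\gamma)+\frac\nu4\Big)+\frac\nu4=\theta\Big(F(\gamma)+\frac\nu4\Big)+\frac\nu2 .$$

By (11), $F(\gamma)+\frac\nu4\le\varepsilon+\delta-\frac{3\nu}4$. Choose
$$\theta=\frac{\delta-\nu/2}{\varepsilon+\delta-3\nu/4},\qquad\text{so that}\qquad1-\theta=\frac{\varepsilon-\nu/4}{\varepsilon+\delta-3\nu/4}.$$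
Both numerators are positive because $\nu\le\min(\varepsilon,\delta)$, so $\theta\in[0,1]$. The type-I error is at most $(\varepsilon-\frac\nu4)+\frac\nu4=\varepsilon$, and the type-II error is at most $(\delta-\frac\nu2)+\frac\nu2=\delta$. The decoding sets are deterministic and all codewords lie in $S_n$.

**Step 7: the count.** It remains to estimate $N$ from below. Since $\lambda L\ge2\log2$, $N\ge\frac12e^{\lambda L}\ge e^{\lambda L/2}$, so $\log\log N\ge\log\frac{\lambda L}2$. From (13) and $b\le8e^3/\nu$,
$$\lambda L\ge\frac\nu4\cdot\frac12\cdot\frac\nu{8e^3}\cdot\frac{\nu e^\gamma}{32\kappa\sqrt n}.$$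
The three factors $\nu$ come from the agreement fraction $\lambda$, the height $b$ of the grid, and the undetected error. With (12),
$$\log\log N\ge\gamma-3\log\frac1\nu-\frac12\log n-K_7\ge n\mathrm C-\sqrt{n\mathrm V}\,\mathrm Q^{-1}(\varepsilon+\delta)-3\log\frac1\nu-\frac12\log n-K .\qquad\square$$

Theorem 1 is proved, and with it Corollary 2. One can now see why unflagged errors would not have served. A foreign cell belongs to $\mathcal D_j$ only if it lies on the graph of $f_j$, and the graph occupies the fraction $1/b\le\lambda e^{-3}$ of the grid. A decoder that maps failures to a random grid point would therefore work with a frozen $\theta$ of at most $\lambda e^{-3}$.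

## 6. Errors that vary with $n$, and inputs on the sphere

Part 2 of Theorem 3 was proved in Section 2. The other two parts follow from Theorem 1 because its constants depend only on $(P,\tau)$.

**Proof of Theorem 3, part 1.** Choose $\tau>0$ with $2\tau\le s\le1-2\tau$. Then $\varepsilon_n+\delta_n\in[\tau,1-\tau]$ for $n$ large. By hypothesis $\min(\varepsilon_n,\delta_n)\ge e^{-\sqrt n}$ for $n$ large, and
$$\log\frac1\nu=\max\Big\{\log\frac1{\min(\varepsilon_n,\delta_n)},\ \frac12\log n\Big\}\le\log\frac1{\min(\varepsilon_n,\delta_n)}+\frac12\log n=o(\sqrt n).$$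
Both bounds of Theorem 1 apply, all their remainders are $o(\sqrt n)$, and $\mathrm Q^{-1}(\varepsilon_n+\delta_n)\to\mathrm Q^{-1}(s)$ by continuity. $\square$

**Proof of Theorem 3, part 3.** Restricting the inputs can only decrease $N^*$, so the upper bound still holds. For the lower bound, let $c_n=\sqrt{P/n}$ and, for $n$ large, take the code of Theorem 1(b) for the errors $(\varepsilon-c_n,\delta-c_n)$. Its codewords lie in $\{nP-P\le\|x\|^2\le nP\}$ and are nonzero since $n\ge2$. Move each codeword radially to the sphere $\|x\|^2=nP$. It moves by at most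
$$\sqrt{nP}-\sqrt{nP-P}=\frac P{\sqrt{nP}+\sqrt{nP-P}}\le\sqrt{\frac Pn},$$
so by (4) every output law changes by at most $\frac1{\sqrt{2\pi}}\sqrt{P/n}\le c_n$ in total variation. Keep the decoding sets. The errors are then at most $\varepsilon$ and $\delta$. The code was built for the sum $\varepsilon+\delta-2c_n=\varepsilon+\delta-\mathrm O(n^{-1/2})$. Since $\mathrm Q^{-1}$ is Lipschitz near $\varepsilon+\delta$, $\sqrt n\,\mathrm Q^{-1}$ changes by $\mathrm O(1)$. For $n$ large $\nu=n^{-1/2}$ still, so the remainder stays $\mathrm O(\log n)$. $\square$
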